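\title{The Second Gap Principle for the polynomial volume growth of zero-entropy automorphisms}

\begin{abstract}
Let $f$ be a zero-entropy automorphism of a normal projective variety of dimension $d\ge 2$ over an algebraically closed field of arbitrary characteristic. We prove that the polynomial volume growth of $f$ equals $d^2$ or is at most $(d-1)^2+1$. Both values occur in every dimension, and each is characterized by the growth rate of the first degrees of the iterates of $f$. The mixed intersection numbers of the pullbacks of an ample class form a polynomial $P$ in $d$ variables, and the polynomial volume growth is $d+\deg P$. We bound $\deg P$ using translation invariance, positivity and the Hodge index theorem.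
\end{abstract}

\section{Introduction}

Let $\mathbf{k}$ be an algebraically closed field of arbitrary characteristic, $X$ a normal projective variety of dimension $d$ over $\mathbf{k}$, and $H_X$ an ample divisor on $X$. We replace $H_X$ by a multiple so that it is Cartier, and all divisors below are Cartier. For an automorphism $f$ of $X$ and $1\le i\le d$, the $i$-th \emph{degree} and the $i$-th \emph{dynamical degree} of $f$ are
\[
\deg_i(f)=f^*H_X^{\,i}\cdot H_X^{\,d-i},\qquad \lambda_i(f)=\lim_{n\to\infty}\deg_i(f^n)^{1/n}.
\]
The automorphism $f$ has \emph{zero entropy} if $\lambda_1(f)=1$; equivalently, $\lambda_i(f)=1$ for all $i$. The dynamical degrees are exponential growth rates, so they do not distinguish a zero-entropy automorphism from the identity. A finer invariant must measure polynomial growth.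

For $n\ge 2$ let $\Gamma_n\subseteq X^n$ be the image of $x\mapsto (x,f(x),\dots,f^{n-1}(x))$; its points are the orbit segments of length $n$. With $p_j\colon X^n\to X$ the $j$-th projection, put
\[
\operatorname{Vol}(\Gamma_n)=\Bigl(\sum_{j=1}^n p_j^*H_X\Bigr)^d\cdot\Gamma_n,\qquad
\operatorname{plov}(f)=\limsup_{n\to\infty}\frac{\log\operatorname{Vol}(\Gamma_n)}{\log n}.
\]
The number $\operatorname{plov}(f)$ is the \emph{polynomial volume growth} of $f$. Under the isomorphism $X\cong\Gamma_n$ the projection $p_j$ becomes $f^{j-1}$, so
\begin{equation}\label{eq:vol}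
\operatorname{Vol}(\Gamma_n)=\Bigl(\sum_{i=0}^{n-1}(f^i)^*H_X\Bigr)^d=\sum_{a\in\{0,\dots,n-1\}^d}(f^{a_1})^*H_X\cdots (f^{a_d})^*H_X .
\end{equation}
The volume thus adds up all \emph{mixed degrees} of the first $n$ iterates, while $\deg_i(f^{n})$ is the single mixed degree with $a=(n,\dots,n,0,\dots,0)$. Every term in \eqref{eq:vol} is positive. Hence $\operatorname{Vol}(\Gamma_n)$ is nondecreasing in $n$, and $\operatorname{Vol}(\Gamma_n)\ge\deg_1(f^{n-1})$, so that $\operatorname{plov}(f)=\infty$ when $\lambda_1(f)>1$. For the identity, $\operatorname{Vol}(\Gamma_n)=n^dH_X^d$ and $\operatorname{plov}=d$.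

Which values does $\operatorname{plov}(f)$ take in dimension $d$? A unipotent integer matrix acts on the power $E^d$ of an elliptic curve. We compute in Section~\ref{sec:elliptic} that a direct sum of Jordan blocks of sizes $m_1,\dots,m_r$, with $m_1+\dots+m_r=d$, gives a zero-entropy automorphism with $\operatorname{plov}=m_1^2+\dots+m_r^2$. One block gives $d^2$. With at least two blocks the sum is at most $m_1^2+(d-m_1)^2$, and by convexity this is at most $(d-1)^2+1$, the value for the partition $(d-1,1)$. If these examples are representative, nothing lies between the two largest values. This is the problem posed by Hu and Jiang \cite{HJ}.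

\medskip
\noindent\textbf{Second Gap Principle.} \emph{Is it true that $\operatorname{plov}(f)\notin\bigl((d-1)^2+1,\,d^2\bigr)$ for every zero-entropy automorphism $f$ of a normal projective variety of dimension $d\ge2$?}
\medskip

Write $a_n\asymp b_n$ if $a_n/b_n$ lies between two positive constants for large $n$. The following is known. For a zero-entropy automorphism $f$ there is an even integer $k$ with $0\le k\le 2d-2$ and $\deg_1(f^n)\asymp n^k$, and
\begin{enumerate}
\item[(a)] $\operatorname{plov}(f)\le (k/2+1)d$;
\item[(b)] if $d\ge4$ and $k=2d-2$, then $\operatorname{plov}(f)=d^2$;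
\item[(c)] if $d\ge 4$ and $k\le 2d-4$, then $\operatorname{plov}(f)\le d(d-2)+2\lfloor d/4\rfloor$;
\item[(d)] $\operatorname{plov}(f)\notin\bigl(d(d-2)+2\max\{1,\lfloor d/4\rfloor\},\,d^2\bigr)$ for every $d\ge2$.
\end{enumerate}
Since $d(d-2)+2=(d-1)^2+1$, statement (d) answers the question for $d\le 7$. We answer it in every dimension.

\begin{theorem}\label{thm:gap}
Let $X$ be a normal projective variety of dimension $d\ge2$ over $\mathbf{k}$ and $f$ a zero-entropy automorphism of $X$. Then $\operatorname{plov}(f)=d^2$ or $\operatorname{plov}(f)\le (d-1)^2+1$.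
\end{theorem}

\begin{theorem}\label{thm:sharp}
In the situation of Theorem~\ref{thm:gap}, let $\deg_1(f^n)\asymp n^k$. Then $k=2\kappa$ is even, $\kappa\le d-1$, and the following hold.
\begin{enumerate}
\item[(1)] The number $\operatorname{plov}(f)$ is an integer congruent to $d$ modulo $2$, and the $\limsup$ defining it is a limit.
\item[(2)] We have $(\kappa+1)^2+(d-\kappa-1)\le\operatorname{plov}(f)\le(\kappa+1)d$. The lower bound is attained for all $d\ge2$ and $0\le\kappa\le d-1$, over every $\mathbf{k}$.
\item[(3)] We have $k=2d-2$ if and only if $\operatorname{plov}(f)=d^2$, and $k=2d-4$ if and only if $\operatorname{plov}(f)=(d-1)^2+1$. If $k\le 2d-6$, then $\operatorname{plov}(f)\le d(d-2)=(d-1)^2-1$.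
\end{enumerate}
In particular $d^2$ and $(d-1)^2+1$ are both attained for every $d\ge2$, so the excluded interval cannot be enlarged at either end.
\end{theorem}

The proofs do not use (a)--(d), and the existence of the exponent $k$ comes out along the way. After replacing $f$ by a power, the mixed degrees in \eqref{eq:vol} are the values of a polynomial $P(s_1,\dots,s_d)$, and $\operatorname{plov}(f)=d+\deg P$. In Section~\ref{sec:poly} we extract four properties of $P$ from the geometry; from then on the variety disappears. The key invariant is the exponent vector $(k_1,\dots,k_d)$ of the lexicographically leading monomial. In Section~\ref{sec:adm} we show that it is a sequence of even numbers which ends in $0$ and descends in steps of $0$ or $2$, and that translation invariance limits how often it can stall. A short count in Section~\ref{sec:proofs} then gives both theorems.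

\subsection*{Intersection numbers}
Let $N^1(X)$ be the group of Cartier divisors modulo numerical equivalence (two divisors are equivalent if they have the same degree on every curve). It is a free abelian group of finite rank, hence a lattice in the finite-dimensional space $V=N^1(X)_{\mathbb R}$, and the intersection number $x_1\cdots x_d$ is a symmetric multilinear form on $V$. A class $x\in V$ is \emph{nef} if $x\cdot C\ge0$ for every irreducible curve $C$; nef classes form a closed cone. We write $x\le y$ if $y-x$ is nef. We use these standard facts.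
\begin{itemize}
\item A product of $d$ nef classes is nonnegative, and a product of $d$ ample classes is positive. Consequently $0\le x_i\le y_i$ implies $x_1\cdots x_d\le y_1\cdots y_d$, because the difference is $\sum_i x_1\cdots x_{i-1}(y_i-x_i)y_{i+1}\cdots y_d$.
\item If $H$ is ample and $x\in V$, then $x\le cH$ for $c\gg0$. Ample classes span $V$.
\item (Projection formula.) For a morphism $\Phi\colon X'\to X$ of projective varieties of the same dimension $d$, we have $\Phi^*x_1\cdots\Phi^*x_d=(\deg\Phi)\,x_1\cdots x_d$, where $\deg\Phi=0$ if $\Phi$ is not surjective.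
\end{itemize}
If $H'$ is a second ample divisor, then $c^{-1}H'\le H_X\le cH'$ for some $c$, and pullback by $f^i$ preserves these inequalities. So changing the ample divisor changes every mixed degree by a factor between $c^{-d}$ and $c^d$; the numbers $\lambda_i(f)$, $k$ and $\operatorname{plov}(f)$ do not depend on the choice.

\section{Powers of an elliptic curve}\label{sec:elliptic}

On $E^m$ the mixed degrees can be computed completely. The computation gives the examples for Theorem~\ref{thm:sharp} and shows the polynomial that will turn out to be extremal. We first record how the degree of a polynomial controls a sum such as \eqref{eq:vol}. For a nonzero polynomial $P$, let $P^{\mathrm{top}}$ be its homogeneous part of degree $\deg P$.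

\begin{lemma}\label{lem:sum}
Let $P\ne0$ be a real polynomial of degree $D$ in $d$ variables with $P\ge0$ on $\mathbb Z^d$. Then $D$ is even, $I=\int_{[0,1]^d}P^{\mathrm{top}}$ is positive, and
\[
\sum_{a\in\{0,\dots,n-1\}^d}P(a)=(I+o(1))\,n^{D+d}\qquad(n\to\infty).
\]
\end{lemma}

\begin{proof}
For $a\in\mathbb Z^d$ we have $P^{\mathrm{top}}(a)=\lim_{T\to\infty}T^{-D}P(Ta)\ge0$, with $T$ running over the positive integers. By homogeneity $P^{\mathrm{top}}\ge0$ on $\mathbb Q^d$, and by continuity on $\mathbb R^d$. Since $P^{\mathrm{top}}(-s)=(-1)^DP^{\mathrm{top}}(s)$ and $P^{\mathrm{top}}\neq0$, the degree $D$ is even. A nonzero polynomial does not vanish identically on the cube, so $I>0$. The monomials of degree less than $D$ contribute $O(n^{D-1+d})$ to the sum, and $\sum_aP^{\mathrm{top}}(a)=n^{D+d}\cdot n^{-d}\sum_aP^{\mathrm{top}}(a/n)$, where the last factor is a Riemann sum for $I$.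
\end{proof}

Let $E$ be an elliptic curve over $\mathbf{k}$ with origin $0$, let $m\ge1$ and $Y=E^m$. An integer $m\times m$ matrix $A$ defines the endomorphism $\Phi_A$ of $Y$ with $\Phi_A(y)_j=\sum_iA_{ji}y_i$, and $\Phi_{AB}=\Phi_A\circ\Phi_B$. We have $\deg\Phi_A=(\det A)^2$: by Smith normal form, $A$ is a diagonal matrix multiplied on both sides by elements of $\mathrm{GL}_m(\mathbb Z)$, which act by automorphisms, and multiplication by $n$ on $E$ has degree $n^2$ in every characteristic. For a row vector $v\in\mathbb Z^m$ let $\theta(v)\in N^1(Y)$ be the pullback of the class of the point $0$ under $y\mapsto\sum_iv_iy_i$. With $\epsilon_1,\dots,\epsilon_m$ the standard basis, $\theta(\epsilon_j)$ is the class of the divisor $y_j=0$, so $\theta(\epsilon_1)\cdots\theta(\epsilon_m)=1$, and $\Phi_A^*\theta(\epsilon_j)=\theta(v_j)$ for $v_j$ the $j$-th row of $A$. The projection formula gives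
\begin{equation}\label{eq:det}
\theta(v_1)\cdots\theta(v_m)=\det(v_1,\dots,v_m)^2 .
\end{equation}

Let $U$ be the unipotent Jordan block of size $m$, with ones on the diagonal and the superdiagonal, and let $u_m=\Phi_U$. For $s\in\mathbb Z$ the binomial formula gives $(U^s)_{ji}=\binom{s}{i-j}$, read as $0$ for $i<j$; let $r_j(s)$ be the $j$-th row of $U^s$. Take the ample class $H_Y=\sum_j\theta(\epsilon_j)$. Then $(u_m^s)^*H_Y=\sum_j\theta(r_j(s))$, and by \eqref{eq:det} the mixed degrees are
\begin{equation}\label{eq:Pm}
P_m(s_1,\dots,s_m)=(u_m^{s_1})^*H_Y\cdots(u_m^{s_m})^*H_Y=\sum_{j_1,\dots,j_m=1}^m\det\bigl(r_{j_1}(s_1),\dots,r_{j_m}(s_m)\bigr)^2,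
\end{equation}
a polynomial in $s$. For $m=2$ the rows are $r_1(s)=(1,s)$ and $r_2(s)=(0,1)$, and the four determinants give $P_2(s,t)=(s-t)^2+1+1+0$.

In general, each term in the expansion of the determinant indexed by $(j_1,\dots,j_m)$ is $\pm\prod_p\binom{s_p}{\sigma(p)-j_p}$ for a permutation $\sigma$; it vanishes or has degree $\frac12m(m+1)-\sum_pj_p$. This is less than $\frac12m(m-1)$ unless $j_1=\dots=j_m=1$. In that case the matrix has entries $\binom{s_p}{i-1}$, and column operations reduce it to a Vandermonde matrix with $i$-th column divided by $(i-1)!$. Therefore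
\begin{equation}\label{eq:disc}
P_m^{\mathrm{top}}=\frac{\Delta_m}{\prod_{i=0}^{m-1}(i!)^2},\qquad \Delta_m=\prod_{p<q}(s_p-s_q)^2,\qquad\deg P_m=m(m-1).
\end{equation}
By \eqref{eq:vol} and Lemma~\ref{lem:sum}, $\operatorname{Vol}(\Gamma_n(u_m))\asymp n^{m^2}$. For the first degree set $s=(n,0,\dots,0)$ in \eqref{eq:Pm}. Since $r_j(0)=\epsilon_j$, a determinant vanishes unless $j_2,\dots,j_m$ are distinct; then they omit one index $i$ and the determinant is $\pm(U^n)_{j_1i}$. So $\deg_1(u_m^n)=(m-1)!\sum_{j\le i}\binom{n}{i-j}^2\asymp n^{2(m-1)}$.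

\begin{proposition}\label{prop:examples}
Let $m_1\ge\dots\ge m_r\ge1$ with $m_1+\dots+m_r=d$, and let $f=u_{m_1}\times\dots\times u_{m_r}$ act on $E^d$. Then $\deg_1(f^n)\asymp n^{2(m_1-1)}$, so $f$ has zero entropy, and $\operatorname{plov}(f)=m_1^2+\dots+m_r^2$.
\end{proposition}

\begin{proof}
Let $f_i$ be an automorphism of $X_i$, of dimension $d_i\ge1$ and with ample class $H_i$, for $i=1,2$. On $X_1\times X_2$ use $H=\pi_1^*H_1+\pi_2^*H_2$ and put $d'=d_1+d_2$. A product of $j$ classes pulled back from $X_1$ and $d'-j$ classes pulled back from $X_2$ vanishes unless $j=d_1$, and then it is the product of the intersection numbers on the two factors. The binomial formula gives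
\begin{align*}
\operatorname{Vol}(\Gamma_n(f_1\times f_2))&=\tbinom{d'}{d_1}\operatorname{Vol}(\Gamma_n(f_1))\operatorname{Vol}(\Gamma_n(f_2)),\\
\deg_1((f_1\times f_2)^n)&=\tbinom{d'-1}{d_1-1}\deg_1(f_1^n)\,H_2^{d_2}+\tbinom{d'-1}{d_1}H_1^{d_1}\deg_1(f_2^n).
\end{align*}
So the exponents of volume growth add, and the exponent of $\deg_1$ is the larger of the two exponents. Induction on $r$ finishes the proof.
\end{proof}

\section{The polynomial of mixed degrees}\label{sec:poly}

Now let $X$ and $f$ be as in Theorem~\ref{thm:gap}. Two things must be done: to show that the mixed degrees are still polynomial, and to find properties of this polynomial that replace the explicit formula \eqref{eq:Pm}.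

\subsection{Unipotence}
The hypothesis $\lambda_1(f)=1$ concerns one sequence of numbers, and we need to control the linear map $f^*$ on all of $V$. The bridge is that the degree of a nef class bounds its norm. Fix a norm on $V$.

\begin{lemma}\label{lem:nef}
Let $H$ be ample. If $x\in V$ is nef and nonzero, then $x\cdot H^{d-1}>0$. There is a constant $C_0$ with $\|x\|\le C_0\,x\cdot H^{d-1}$ for all nef $x$.
\end{lemma}

\begin{proof}
Let $C\subset X$ be an irreducible curve with ideal sheaf $I_C$. For $m\gg0$ the sheaf $I_C(mH)$ is globally generated, so the members of $|mH|$ containing $C$ have no common point outside $C$. We choose such members $D_1,\dots,D_{d-1}$ one at a time so that $Z_j=D_1\cap\dots\cap D_j$ has pure dimension $d-j$, starting from $Z_0=X$. If $j\le d-2$, every component of $Z_j$ has dimension at least $2$ and so has a point outside $C$; since $\mathbf{k}$ is infinite, some $D_{j+1}$ avoids these finitely many points. Intersecting successively produces an effective $1$-cycle $D_1\cdots D_{d-1}$ whose support is $Z_{d-1}$. The curve $C$ is a component of $Z_{d-1}$, so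 it appears with multiplicity at least one, and $x$ is nonnegative on the other components. Hence $0\le x\cdot C\le m^{d-1}\,x\cdot H^{d-1}$. If $x\cdot H^{d-1}=0$, then $x\cdot C=0$ for all $C$, that is, $x=0$.

The nef classes of norm one form a compact set, on which the continuous function $x\mapsto x\cdot H^{d-1}$ has a positive minimum $1/C_0$.
\end{proof}

\begin{lemma}\label{lem:unip}
There is $M\ge1$ such that $g=f^M$ acts unipotently on $V$.
\end{lemma}

\begin{proof}
Let $a$ be ample and $a\le cH_X$. By Lemma~\ref{lem:nef},
\[
\|(f^n)^*a\|\le C_0\,(f^n)^*a\cdot H_X^{d-1}\le C_0\,c\,\deg_1(f^n).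
\]
Applying this to a basis of $V$ made of ample classes, we see that the operator norm of $(f^*)^n$ is $O(\deg_1(f^n))$. So every eigenvalue $\mu$ of $f^*$ satisfies $|\mu|\le\lambda_1(f)=1$. Since $f^*$ is an automorphism of the lattice $N^1(X)$, its eigenvalues are the roots of a monic integer polynomial and are nonzero. Kronecker's theorem says that a nonzero algebraic integer all of whose conjugates lie in the closed unit disk is a root of unity. Let $M$ be a common multiple of the orders of the eigenvalues.
\end{proof}

To pass from $f$ to $g$ without losing the volume, group the iterates in blocks of $M$. Put $H=\sum_{r=0}^{M-1}(f^r)^*H_X$, an ample class with $\sum_{i=0}^{nM-1}(f^i)^*H_X=\sum_{q=0}^{n-1}(g^q)^*H$. Let $N=\log(g^*|_V)=\sum_{j\ge1}(-1)^{j-1}(g^*-1)^j/j$, a finite sum and a nilpotent operator, and define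
\[
h(s)=e^{sN}H,\qquad P(s_1,\dots,s_d)=h(s_1)\cdots h(s_d).
\]
Then $h$ is a polynomial map $\mathbb R\to V$, so $P$ is a real polynomial; $h(a)=(g^a)^*H$ is an integral ample class for every $a\in\mathbb Z$; and
\begin{equation}\label{eq:volP}
\operatorname{Vol}(\Gamma_{nM})=\sum_{a\in\{0,\dots,n-1\}^d}P(a).
\end{equation}

\subsection{The Hodge index theorem}
A real symmetric bilinear form (or matrix) has \emph{at most one positive eigenvalue}, counted with multiplicity, exactly when it is positive definite on no $2$-dimensional subspace. Two consequences will be used constantly.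
\begin{itemize}
\item[(L1)] The condition is closed under limits: if the limit is positive definite on a plane, so are all nearby forms.
\item[(L2)] The condition passes from $B$ to the pullback $B(\psi\,\cdot,\psi\,\cdot)$ under any linear map $\psi$: if the pullback is positive definite on a plane, then $\psi$ is injective there and $B$ is positive definite on the image. In particular it passes to Gram matrices $(B(v_i,v_j))_{i,j}$.
\end{itemize}
The Hodge index theorem states that the intersection form on $N^1(S')_{\mathbb R}$ of a smooth projective surface $S'$ has exactly one positive eigenvalue. We transport it to $X$ by cutting down to a surface.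

\begin{lemma}\label{lem:hodge}
If $A_3,\dots,A_d$ are ample divisors on $X$, the form $q(x,y)=x\cdot y\cdot A_3\cdots A_d$ on $V$ has at most one positive eigenvalue.
\end{lemma}

\begin{proof}
Replacing each $A_i$ by a very ample multiple scales $q$ by a positive number. By Bertini's irreducibility theorem \cite[Thm.~6.3]{Jou}, valid in every characteristic, a general hyperplane section of an irreducible variety of dimension at least $2$ is irreducible; as a cycle it is then a positive multiple of an integral subvariety. Cutting $X$ successively by members of $|A_d|,\dots,|A_3|$ gives $A_3\cdots A_d\cdot[X]=c\,[S]$ with $c>0$ and $S$ an integral projective surface ($S=X$ if $d=2$). Let $\nu\colon S'\to S$ be a resolution of singularities, which exists in all characteristics (Abhyankar, Lipman). By the projection formula $q(x,y)=c\,\nu^*(x|_S)\cdot\nu^*(y|_S)$, so $q$ is the pullback of $c$ times the intersection form of $S'$, and (L2) applies.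
\end{proof}

\subsection{Admissible polynomials}
We isolate the properties of $P$ that the proof needs. They are conditions on values at integer points, because only there is $h$ known to be ample. The number of variables is left free, because the argument is an induction on it.

\begin{definition}\label{def:adm}
For $m\ge1$ let $\mathcal P_m$ be the set of nonzero real polynomials $Q(s_1,\dots,s_m)$ such that
\begin{itemize}
\item[(P1)] $Q$ is symmetric;
\item[(P2)] $Q(s_1+c,\dots,s_m+c)=Q(s)$ for all $c\in\mathbb R$; equivalently $\sum_i\partial_iQ=0$, where $\partial_i=\partial/\partial s_i$;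
\item[(P3)] $Q\ge0$ on $\mathbb Z^m$;
\item[(P4)] if $m\ge2$, then for all $r\ge1$, $a_1,\dots,a_r\in\mathbb Z$ and $b\in\mathbb Z^{m-2}$, the matrix $\bigl(Q(a_i,a_j,b)\bigr)_{i,j}$ has at most one positive eigenvalue.
\end{itemize}
Elements of $\mathcal P_m$ are called \emph{admissible}.
\end{definition}

\begin{proposition}\label{prop:P}
The polynomial $P$ lies in $\mathcal P_d$. Moreover $\operatorname{plov}(f)=d+\deg P$, where the $\limsup$ is a limit, and $\deg_1(f^n)\asymp n^k$ for $k=\deg_{s_1}P$.
\end{proposition}

\begin{proof}
(P1) holds because the intersection product is symmetric. For $a\in\mathbb Z^d$ and $c\in\mathbb Z$ we have $h(a_i+c)=(g^c)^*h(a_i)$, and the automorphism $g^c$ preserves intersection numbers. So the polynomial $P(s_1+c,\dots,s_d+c)-P(s)$ in $(s,c)$ vanishes on $\mathbb Z^{d+1}$, hence identically; this is (P2). On $\mathbb Z^d$ the values of $P$ are products of ample classes, so they are positive. The matrix in (P4) is the Gram matrix of $h(a_1),\dots,h(a_r)$ for the form of Lemma~\ref{lem:hodge} with ample classes $h(b_1),\dots,h(b_{d-2})$.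

Let $D=\deg P$. By \eqref{eq:volP} and Lemma~\ref{lem:sum}, $\operatorname{Vol}(\Gamma_{nM})\asymp n^{D+d}$. For $nM\le j<(n+1)M$ monotonicity places $\operatorname{Vol}(\Gamma_j)$ between $\operatorname{Vol}(\Gamma_{nM})$ and $\operatorname{Vol}(\Gamma_{(n+1)M})$, so $\operatorname{Vol}(\Gamma_j)\asymp j^{D+d}$.

Let $k'$ be maximal with $N^{k'}H\ne0$. Then $h(s)=\sum_{j\le k'}s^jN^jH/j!$, so $\deg_{s_1}P\le k'$. The class $N^{k'}H/k'!=\lim_nn^{-k'}h(n)$ is a limit of nef classes, hence nef, and it is nonzero. By Lemma~\ref{lem:nef}, $P(s,0,\dots,0)=h(s)\cdot H^{d-1}$ has degree exactly $k'$ with positive leading coefficient, so $k'=\deg_{s_1}P=k$. Choose $c$ with $c^{-1}H\le(f^r)^*H_X\le cH$ for $0\le r<M$. For $n=qM+r$ we have $(f^n)^*H_X=(g^q)^*(f^r)^*H_X$, so $\deg_1(f^n)$ lies between $c^{-d}P(q,0,\dots,0)$ and $c^{d}P(q,0,\dots,0)$, and both are $\asymp n^k$.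
\end{proof}

In these terms Theorem~\ref{thm:gap} says that $\deg P=d(d-1)$, the degree of $\Delta_d$, or $\deg P\le(d-1)(d-2)$, the degree of $\Delta_{d-1}$.

\section{Leading monomials of admissible polynomials}\label{sec:adm}

\subsection{Two operations}
Sending all variables to infinity together isolates $Q^{\mathrm{top}}$, which carries the degree. Sending one variable to infinity isolates a leading coefficient and lowers the number of variables; for $P$ this amounts to intersecting with the nef class $N^kH/k!$. This class is not ample, and Lemma~\ref{lem:hodge} does not apply to it directly, but (P3) and (P4) are closed conditions and survive both limits.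

\begin{lemma}\label{lem:ops}
Let $Q\in\mathcal P_m$.
\begin{enumerate}
\item[(i)] $Q^{\mathrm{top}}\in\mathcal P_m$.
\item[(ii)] Let $m\ge2$, $k=\deg_{s_1}Q$, and let $A_k(s_2,\dots,s_m)$ be the coefficient of $s_1^k$ in $Q$. Then $k$ is even and $A_k\in\mathcal P_{m-1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $D=\deg Q$. Permuting variables preserves homogeneous parts, which gives (P1). The part of degree $D-1$ of $\sum_i\partial_iQ=0$ is $\sum_i\partial_iQ^{\mathrm{top}}=0$. Properties (P3) and (P4) follow from $Q^{\mathrm{top}}(a)=\lim_{T\to\infty}T^{-D}Q(Ta)$, $T\in\mathbb N$, and (L1).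

(ii) Symmetry of $Q$ in $s_2,\dots,s_m$ gives (P1). The coefficient of $s_1^k$ in $Q(s_1+c,\dots,s_m+c)$ is $A_k(s_2+c,\dots,s_m+c)$, which gives (P2). For $a\in\mathbb Z^{m-1}$ we have $A_k(a)=\lim_{n\to+\infty}n^{-k}Q(n,a)\ge0$, which is (P3), and $(-1)^kA_k(a)=\lim_{n\to+\infty}n^{-k}Q(-n,a)\ge0$. If $k$ were odd, $A_k$ would vanish on $\mathbb Z^{m-1}$ and so be zero. For $m\ge3$ and $b\in\mathbb Z^{m-3}$, symmetry gives $A_k(a_i,a_j,b)=\lim_nn^{-k}Q(a_i,a_j,b,n)$, and (P4) follows from (P4) for $Q$ at $(b,n)\in\mathbb Z^{m-2}$ and (L1).
\end{proof}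

To compare degrees we need (P4) as a statement on coefficients.

\begin{lemma}\label{lem:coef}
Let $Q\in\mathcal P_m$ with $m\ge2$, let $k\ge\deg_{s_1}Q$, and write $Q(s,t,b)=\sum_{i,j=0}^kC_{ij}(b)s^it^j$ with $b=(s_3,\dots,s_m)$. For $b\in\mathbb Z^{m-2}$ the matrix $C(b)$ is symmetric and has at most one positive eigenvalue.
\end{lemma}

\begin{proof}
Symmetry is (P1). For distinct integers $a_0,\dots,a_k$ let $W=(a_i^{\,j})_{i,j}$ be the invertible Vandermonde matrix. Then $(Q(a_i,a_j,b))_{i,j}=WC(b)W^T$, so $C(b)$ is a pullback of the matrix in (P4), and (L2) applies.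
\end{proof}

\subsection{Two and three variables}\label{sub:small}
By Lemma~\ref{lem:ops}(i) we may study homogeneous $Q$, and by Lemma~\ref{lem:sum} the degree $D$ is even. A binary form of degree $D$ that is symmetric in its variables has an antidiagonal coefficient matrix, with entries $c_0,\dots,c_D$ and $c_i=c_{D-i}$. It splits into blocks with eigenvalues $\pm c_i$ for $i<D/2$, and the middle entry $c_{D/2}$.

\emph{Two variables.} By (P2), $Q=c\,(s-t)^D$. All $c_i=\pm c\binom Di$ are nonzero, so there are at least $D/2$ positive eigenvalues, and $D\le2$. Thus $\operatorname{plov}(f)\in\{2,4\}$ on a surface.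

\emph{Three variables.} The gap $(5,9)$ corresponds to $2<D<6$, so we must exclude $D=4$. Write
\[
F(u,v)=Q(u,v,0)=\alpha(u^4+v^4)+\beta(u^3v+uv^3)+\gamma u^2v^2 .
\]
By (P2), $Q=F(s_1-s_3,s_2-s_3)$. The matrix $C(0)$ has eigenvalues $\pm\alpha,\pm\beta,\gamma$, so $\alpha\beta=0$. The coefficient of $s_1^3$ in $Q$ is $-4\alpha s_3+\beta(s_2-s_3)$, and it is symmetric in $s_2,s_3$ only if $\beta=-2\alpha$. Hence $\alpha=\beta=0$. What remains, $Q=\gamma(s_1-s_3)^2(s_2-s_3)^2$, has degree $2$ in $s_1$ and degree $4$ in $s_3$, which contradicts symmetry.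

Two mechanisms were at work. When the leading monomial is $s_1^4$, translation invariance makes the coefficient of $s_1^3$ nonzero, and the two top rows of $C(0)$ produce two positive eigenvalues. When the leading monomial is $s_1^2s_2^2$, the Hodge index theorem is silent, and the obstruction is that total degree $4$ is too large for a translation-invariant form of degree $2$ in each of three variables. Propositions~\ref{prop:step} and~\ref{prop:sl2} generalize these two steps.

\subsection{Steps have size at most two}
In general $C(b)$ is neither antidiagonal nor invertible, and we cannot list its eigenvalues. What we can use is the following rigidity of isotropic vectors. The \emph{radical} of a form $B$ is the set of vectors orthogonal to everything.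

\begin{lemma}\label{lem:linalg}
Let $B$ be a symmetric bilinear form on a finite-dimensional real vector space with at most one positive eigenvalue. Let $e,x,y$ satisfy $B(e,e)=B(e,x)=0$, $B(x,x)\ge0$ and $B(e,y)=1$. Then $x-B(x,y)e$ lies in the radical of $B$.
\end{lemma}

\begin{proof}
The Gram matrix of $e,y$ has determinant $-1$, so the plane $\Pi=\langle e,y\rangle$ has signature $(1,1)$ and the space is $\Pi\oplus\Pi^\perp$. A positive vector of $\Pi^\perp$ and a positive vector of $\Pi$ would span a positive definite plane, so $B$ is negative semidefinite on $\Pi^\perp$. The vector $x'=x-B(x,y)e$ satisfies $B(x',e)=0$, $B(x',y)=0$ and $B(x',x')=B(x,x)\ge0$. Hence $x'\in\Pi^\perp$ and $B(x',x')=0$. By the Cauchy--Schwarz inequality for $-B$ on $\Pi^\perp$, the vector $x'$ is orthogonal to $\Pi^\perp$; it is also orthogonal to $\Pi$.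
\end{proof}

\begin{proposition}\label{prop:step}
Let $Q\in\mathcal P_m$ with $m\ge2$, let $k=\deg_{s_1}Q$, let $A_k$ be the coefficient of $s_1^k$, and let $l=\deg_{s_2}A_k$. Then $l\le k\le l+2$.
\end{proposition}

\begin{proof}
By symmetry $\deg_{s_2}Q=k$, so $l\le k$. Suppose $l\le k-3$; in particular $k\ge3$. With the notation of Lemma~\ref{lem:coef}, the coefficient of $s_1^i$ in $Q$ is $A_i(t,b)=\sum_jC_{ij}(b)t^j$, the $i$-th row of $C(b)$. We show that the Hodge condition makes $A_{k-1}$ a constant multiple of $A_k$, and that translation invariance forbids this.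

By definition of $l$, the polynomial $C_{kl}$ is nonzero and $C_{kj}=0$ for $j>l$. In particular $C_{kk}=C_{k,k-1}=C_{k,k-2}=0$. So $Q(s,s,b)$ has degree at most $2k-2$ in $s$, and its coefficient of $s^{2k-2}$ is $2C_{k,k-2}+C_{k-1,k-1}=C_{k-1,k-1}$. By (P3),
\[
C_{k-1,k-1}(b)=\lim_{n\to\infty}n^{-(2k-2)}Q(n,n,b)\ge0\qquad(b\in\mathbb Z^{m-2}).
\]
Fix $b\in\mathbb Z^{m-2}$ with $C_{kl}(b)\ne0$, and let $B$ be the form with matrix $C(b)$ on $\mathbb R^{k+1}$, with standard basis $\epsilon_0,\dots,\epsilon_k$. The vectors $e=\epsilon_k$, $x=\epsilon_{k-1}$, $y=\epsilon_l/C_{kl}(b)$ satisfy the hypotheses of Lemma~\ref{lem:linalg}, and $B(x,y)=C_{k-1,l}(b)/C_{kl}(b)$. Pairing $x-B(x,y)e$ with $\epsilon_j$ gives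
\[
C_{kl}(b)\,C_{k-1,j}(b)=C_{k-1,l}(b)\,C_{kj}(b)\qquad(0\le j\le k).
\]
The difference of the two sides, multiplied by $C_{kl}$, vanishes on all of $\mathbb Z^{m-2}$, hence is the zero polynomial; as $C_{kl}\neq0$, the identity holds as an identity of polynomials. Multiplying by $t^j$ and summing, we find that the rational function $A_{k-1}/A_k$ equals $C_{k-1,l}/C_{kl}$, which does not involve $s_2$. Both $A_{k-1}$ and $A_k$ are symmetric in $s_2,\dots,s_m$, so the quotient involves no variable: $A_{k-1}=cA_k$ with $c\in\mathbb R$.

Put $\delta=\sum_{i\ge2}\partial_i$. The coefficients of $s_1^k$ and $s_1^{k-1}$ in $(\partial_1+\delta)Q=0$ give $\delta A_k=0$ and $kA_k+\delta A_{k-1}=0$. Since $\delta A_{k-1}=c\,\delta A_k=0$, we get $kA_k=0$, which is absurd.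
\end{proof}

The assumption $l\le k-3$ entered through $C_{k,k-2}=0$. When $l=k-2$ the entry $C_{k-1,k-1}$ may be negative and Lemma~\ref{lem:linalg} does not apply: for $(s-t)^2$ one has $C_{11}=-2$.

\subsection{Translation invariance bounds the degree}
The polynomials of degree at most $k$ in one variable carry a representation of $\mathfrak{sl}_2$ in which $\partial$ is the raising operator, and the polynomials of degree at most $k$ in each of $m$ variables form its $m$-th tensor power. There (P2) says that $Q$ is killed by the raising operator, and homogeneity says that $Q$ is a weight vector. The bound we need is the fact that such a vector has nonnegative weight in a finite-dimensional representation; we give the short proof in full.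

\begin{proposition}\label{prop:sl2}
Let $Q\ne0$ be a homogeneous real polynomial of degree $D$ in $m$ variables, of degree at most $k$ in each variable, with $\sum_i\partial_iQ=0$. Then $D\le mk/2$.
\end{proposition}

\begin{proof}
Let $\mathcal U$ be the space of polynomials of degree at most $k$ in each variable, and put
\[
e=\sum_i\partial_i,\qquad\eta=\sum_i(k-2s_i\partial_i),\qquad\phi=\sum_i(ks_i-s_i^2\partial_i).
\]
In one variable, $ks-s^2\partial$ sends $s^j$ to $(k-j)s^{j+1}$ and kills $s^k$; so $\phi$ preserves $\mathcal U$ and raises the degree of a homogeneous polynomial by one. The commutator $[\partial,ks-s^2\partial]$ sends $s^j$ to $\bigl((k-j)(j+1)-j(k-j+1)\bigr)s^j=(k-2j)s^j$, and operators in different variables commute, so $[e,\phi]=\eta$. By Euler's formula $\eta$ acts on homogeneous polynomials of degree $j$ as $mk-2j$. Put $\lambda=mk-2D$, so that $\eta\phi^{n}Q=(\lambda-2n)\phi^nQ$. We claim that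
\[
e\phi^nQ=n(\lambda-n+1)\,\phi^{n-1}Q\qquad(n\ge1).
\]
For $n=1$ this is $e\phi Q=\phi eQ+\eta Q=\lambda Q$. For $n\ge2$, induction gives $e\phi^nQ=\phi e\phi^{n-1}Q+\eta\phi^{n-1}Q$ with total coefficient $(n-1)(\lambda-n+2)+\lambda-2(n-1)=n(\lambda-n+1)$. If $\lambda<0$, all these scalars are nonzero, so $\phi^nQ\ne0$ for all $n$ by induction. But $\phi^nQ\in\mathcal U$ is homogeneous of degree $D+n$, and nonzero elements of $\mathcal U$ have degree at most $mk$. Hence $\lambda\ge0$.
\end{proof}

\subsection{The degree sequence}
Let $Q\in\mathcal P_m$ and $Q^{(0)}=Q$. For $i=1,\dots,m$ let $k_i$ be the degree of $Q^{(i-1)}$ in its first variable $s_i$, and let $Q^{(i)}(s_{i+1},\dots,s_m)$ be the coefficient of $s_i^{k_i}$. We call $(k_1,\dots,k_m)$ the \emph{degree sequence} of $Q$. The nonzero constant $Q^{(m)}$ is the coefficient in $Q$ of $s_1^{k_1}\cdots s_m^{k_m}$, the lexicographically leading monomial. For the discriminant, the coefficient of $s_1^{2m-2}$ in $\Delta_m$ is $\Delta_{m-1}(s_2,\dots,s_m)$, so the leading exponents are $(2m-2,\dots,4,2,0)$.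

\begin{corollary}\label{cor:seq}
Let $Q\in\mathcal P_m$ have degree sequence $(k_1,\dots,k_m)$.
\begin{enumerate}
\item[(i)] All $k_i$ are even, $k_m=0$, and $k_i-k_{i+1}\in\{0,2\}$ for $i<m$.
\item[(ii)] $\deg Q\ge\sum_ik_i$, with equality if $Q$ is homogeneous.
\item[(iii)] If $Q$ is homogeneous, then $\sum_{l\ge i}k_l\le\frac12(m-i+1)k_i$ for every $i$.
\end{enumerate}
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:ops}(ii) and induction, $Q^{(i)}\in\mathcal P_{m-i}$ and $k_i$ is even for $i<m$. A translation-invariant polynomial in one variable is constant, so $k_m=0$. Proposition~\ref{prop:step} applied to $Q^{(i-1)}$ gives $0\le k_i-k_{i+1}\le2$, and parity excludes $1$. Part (ii) holds because the leading monomial occurs in $Q$. If $Q$ is homogeneous, then $Q^{(i-1)}$ is homogeneous, contains the monomial $s_i^{k_i}\cdots s_m^{k_m}$, and by symmetry has degree $k_i$ in each of its $m-i+1$ variables. Proposition~\ref{prop:sl2} gives (iii).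
\end{proof}

\section{The gap}\label{sec:proofs}

Read the degree sequence from the right. By (i) it starts at $0$ and climbs by $0$ or $2$. For the full staircase $(2j,\dots,2,0)$ in $j+1$ variables, inequality (iii) reads $j(j+1)\le j(j+1)$: there is no slack. So a sequence that climbs at the first step can never stall, and a sequence that stalls at the first step lies below the staircase in one variable fewer.

\begin{proposition}\label{prop:deg}
Let $d\ge2$, $P\in\mathcal P_d$, $D=\deg P$ and $k=\deg_{s_1}P$.
\begin{enumerate}
\item[(i)] $D=d(d-1)$ or $D\le(d-1)(d-2)$.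
\item[(ii)] $k=2\kappa$ is even, $\kappa\le d-1$, and $\kappa(\kappa+1)\le D\le d\kappa$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Let $(k_1,\dots,k_d)$ be the degree sequence of $P^{\mathrm{top}}\in\mathcal P_d$. We use the homogeneous part because Corollary~\ref{cor:seq}(iii) and the equality $D=\sum_ik_i$ require homogeneity. By Corollary~\ref{cor:seq}(i), $k_{d-1}\in\{0,2\}$.

Suppose $k_{d-1}=0$. Then $k_i\le2(d-1-i)$ for $i\le d-1$, so $D\le\sum_{i=1}^{d-1}2(d-1-i)=(d-1)(d-2)$.

Suppose $k_{d-1}=2$. We claim that $k_i=2(d-i)$ for all $i$, which gives $D=d(d-1)$. Otherwise let $i$ be the largest index with $k_i\ne2(d-i)$. Then $i\le d-2$, so $j=d-i-1\ge1$, and $(k_{i+1},\dots,k_d)=(2j,2j-2,\dots,0)$. Now $k_i\in\{2j,2j+2\}$ and $k_i\ne2j+2$, so $k_i=2j$ and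
\[
\sum_{l\ge i}k_l=2j+j(j+1)=j(j+3).
\]
Corollary~\ref{cor:seq}(iii), with $d-i+1=j+2$, bounds the same sum by $j(j+2)$. This contradicts $j\ge1$.

(ii) Here the degree sequence $(k_1',\dots,k_d')$ of $P$ itself is the right one, since $k_1'=k$; it need not be compared with that of $P^{\mathrm{top}}$. By Corollary~\ref{cor:seq}(i), $k=2\kappa$ is even, $2\kappa=k'_1-k'_d\le2(d-1)$, and $k_i'\ge2(\kappa-i+1)$. Since $\kappa\le d-1$, part (ii) of the corollary gives $D\ge\sum_{i=1}^{\kappa}2(\kappa-i+1)=\kappa(\kappa+1)$. Finally $P^{\mathrm{top}}$ has degree at most $k$ in each variable, so $D\le dk/2$ by Proposition~\ref{prop:sl2}.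
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gap}]
By Propositions~\ref{prop:P} and~\ref{prop:deg}(i), $\operatorname{plov}(f)=d+\deg P$ equals $d+d(d-1)=d^2$ or is at most $d+(d-1)(d-2)=(d-1)^2+1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
By Proposition~\ref{prop:P}, $k=\deg_{s_1}P$ and $\operatorname{plov}(f)=d+D$ is a limit. Proposition~\ref{prop:deg}(ii) gives $k=2\kappa$ with $\kappa\le d-1$.

(1) The degree $D$ is even by Lemma~\ref{lem:sum}.

(2) Add $d$ to the inequalities of Proposition~\ref{prop:deg}(ii) and note that $d+\kappa(\kappa+1)=(\kappa+1)^2+(d-\kappa-1)$. For the partition $(\kappa+1,1,\dots,1)$ of $d$, Proposition~\ref{prop:examples} gives an automorphism of $E^d$ with $k=2\kappa$ and $\operatorname{plov}=(\kappa+1)^2+(d-\kappa-1)$.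

(3) If $\kappa=d-1$, both bounds in (2) equal $d^2$. If $\kappa=d-2$, then (2) gives $(d-1)^2+1\le\operatorname{plov}(f)\le(d-1)d<d^2$, and Theorem~\ref{thm:gap} forces $\operatorname{plov}(f)=(d-1)^2+1$. If $\kappa\le d-3$, then (2) gives $\operatorname{plov}(f)\le(d-2)d$. The three cases are exhaustive, and $d^2>(d-1)^2+1>(d-1)^2-1$, so the implications in the first two cases are equivalences. The examples in (2) with $\kappa=d-1$ and $\kappa=d-2$ attain $d^2$ and $(d-1)^2+1$.
\end{proof}

\begin{remark}
When $\kappa+1$ divides $d$, the upper bound in Theorem~\ref{thm:sharp}(2) is attained as well: the partition of $d$ into parts $\kappa+1$ gives $k=2\kappa$ and $\operatorname{plov}=\frac{d}{\kappa+1}(\kappa+1)^2=(\kappa+1)d$.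
\end{remark}

\begin{remark}[The role of the hypotheses]
Zero entropy is used only in Lemma~\ref{lem:unip}, to make the mixed degrees polynomial. That $f$ is invertible is used for (P2), and for the ampleness of $h(a)$ at negative integers $a$, on which the parity statements rest. Once $H_X$ is Cartier, normality of $X$ is not used. The characteristic of $\mathbf{k}$ could matter only in Lemma~\ref{lem:hodge}, since all polynomials have real coefficients.

Neither (P2) nor (P4) can be dropped from the definition of $\mathcal P_m$. The polynomials $(s_1\cdots s_m)^{2r}$ satisfy (P1), (P3) and (P4), the matrices in (P4) having rank at most one, and their degree is unbounded. The polynomial $\sum_{i<j}(s_i-s_j)^4$ in three variables satisfies (P1)--(P3) and has degree $4$, inside the gap for $d=3$; its leading exponents $(4,0,0)$ violate Proposition~\ref{prop:step}.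
\end{remark}

\begin{thebibliography}{9}

\bibitem{HJ}
Fei Hu and Chen Jiang, \emph{A lower bound for polynomial volume growth of automorphisms of zero entropy}, arXiv:2604.21398 (2026).

\bibitem{Jou}
Jouanolou, \emph{Th\'eor\`emes de Bertini et applications}.

\end{thebibliography}
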